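# Subvarieties that move in every direction and whose class is not big

## 1. A natural guess, tested on $\mathbb P^n$, $\mathbb P^1\times\mathbb P^1$ and $\mathbb P^2\times\mathbb P^2$

Suppose a subvariety $W$ of a smooth projective variety $V$ can be deformed so as to pass through any general point, in any general direction. It is hard to be more mobile than that. The effective classes of the same dimension form a cone. The boundary of this cone should be made of rather rigid objects, so one guesses that the class of $W$ lies in the interior. Here are the words made precise. Everything is over $\mathbb C$, and varieties and subvarieties are irreducible.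

**Definition (very moving).** Let $V$ be smooth and projective. A smooth $k$-dimensional subvariety $W\subset V$ is *very moving* if for a generic point $v\in V$ and a generic $k$-dimensional vector subspace $T\subset T_{V,v}$ there is a deformation $W'$ of $W$ in $V$ which is smooth, passes through $v$, and has $T_{W',v}=T$.

A deformation of $W$ is a subvariety that lies in the same connected component of the Hilbert scheme $\mathrm{Hilb}(V)$ as $W$. In particular it has the same cohomology class as $W$.

**Definition (big).** The *effective cone* in codimension $c$ is the cone generated by the classes of effective algebraic cycles of codimension $c$, inside the real space of algebraic classes in $H^{2c}(V,\mathbb R)$. An algebraic class is *big* if it lies in the interior of this cone.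

The guess is the following conjecture. The source of the problem is Claire Voisin, "Coniveau 2 complete intersections and effective cones", arXiv:0809.0870 (2008).

**Conjecture.** Let $V$ be smooth and projective and let $W\subset V$ be a very moving subvariety. Then $[W]$ is big.

We try it by hand.

*Projective space.* In $\mathbb P^n$ the space of algebraic classes in $H^{2c}$ is a line, the effective cone is a closed half-line, and $[W]$ is a positive multiple of the class of a linear space. So every $[W]$ is big.

*Curves in $\mathbb P^1\times\mathbb P^1$.* Let $f_1,f_2$ be the classes of the two kinds of fibers. The effective cone is $\{xf_1+yf_2: x,y\ge0\}$, and big means $x,y>0$. If an irreducible curve has $x=0$ or $y=0$, it has intersection number $0$ with one of the two fiber classes, so it is contracted by one of the two projections. Such a curve is a fiber, its deformations are fibers, and these have only one tangent direction at each point. So a very moving curve has $x,y>0$, and the conjecture holds. The graphs of automorphisms of $\mathbb P^1$ are examples of very moving curves.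

*Surfaces in $\mathbb P^2\times\mathbb P^2$.* Let $H_1,H_2$ be the pullbacks of the line class. Codimension $2$ classes are $xH_1^2+yH_1H_2+zH_2^2$. The coefficients $x,y,z$ are the intersection numbers with $H_2^2,H_1H_2,H_1^2$, which are $\ge0$ on every surface because $H_1,H_2$ are nef. The three generators are effective (point times plane, line times line, plane times point). So the effective cone is the octant, and big means $x,y,z>0$. Let $W$ be very moving. A generic plane $T\subset T_x\mathbb P^2\oplus T_y\mathbb P^2$ projects isomorphically to both summands, so both projections $W'\to\mathbb P^2$ are étale at $v$, hence generically finite, and $H_1^2\cdot W'>0$, $H_2^2\cdot W'>0$. By the Hodge index theorem on $W'$, $(H_1H_2\cdot W')^2\ge (H_1^2\cdot W')(H_2^2\cdot W')>0$. So $[W]$ is big. Very moving surfaces exist here: the graph of $g\in PGL_3$ can be given any value $g(x)=y$ and any invertible derivative at $x$, since the stabilizer of a point in $PGL_3$ acts on the tangent space through all of $GL_2$.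

In each test, the functionals that cut out the cone are products of nef classes, and a subvariety in general position is strictly positive against them. To break the guess one needs a functional that is $\ge 0$ on all effective cycles for a less obvious reason. We will find one of the form $h\cdot D^{k-1}$ in which $h$ is *not* nef.

## 2. Theorem A: failure for every $k\ge2$. Theorem B: truth for curves and divisors

We shall prescribe more than a tangent space. Two germs of smooth $k$-dimensional subvarieties at a point $v$ have the same $r$-jet if they agree to order $r$; a $1$-jet is a point together with a tangent space.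

**Definition.** Let $r,\ell\ge1$. A smooth $k$-dimensional subvariety $W\subset V$ is *$(r,\ell)$-very moving* if for $\ell$ generic points $v_1,\dots,v_\ell\in V$ and generic $r$-jets of smooth $k$-dimensional germs at them, some smooth deformation $W'$ of $W$ passes through every $v_i$ with the prescribed $r$-jet.

"Very moving" is the case $(1,1)$. For instance, a smooth conic in $\mathbb P^2$ is $(2,1)$-very moving: in affine coordinates centered at $v$, the $2$-jet $y=mx+ax^2$ with $a\ne0$ is that of the smooth conic with this very equation. A line is not, since lines only have $a=0$.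

**Theorem A.** Let $k\ge2$, $r,\ell\ge1$, $R=\ell(r+1)-1$, $N_R=\binom{k+R}{k}$. Let $s\ge1$, $a\ge0$ be integers, and set
$$c_s=\binom{s+k-1}{k-1},\qquad p=\binom{s+k-1}{k}=\frac sk\,c_s,\qquad c=c_s+a .$$
If $p\ge c\,(N_R-1)$, there are a smooth projective rational variety $V$ of dimension $k+c$ and an $(r,\ell)$-very moving $W\cong\mathbb P^k\subset V$ of codimension $c$ such that $[W]$ is not big.

In particular:

1. For $k=2$, $r=\ell=1$, $a=0$, $s=4$ we have $c=5$ and $p=10=2\cdot5$, so the conjecture fails, on a $7$-fold. Taking $a=0$, $s=c-1$ gives counterexamples for $k=2$ and every $c\ge5$.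
2. For every $k\ge2$ the conjecture fails for $c=\binom{k^2+k-1}{k-1}$ and for every $c\ge\binom{k^2+2k-1}{k-1}$.
3. For every $k\ge2$ and all $r,\ell$, taking $a=0$ and $s\ge k(N_R-1)$ gives counterexamples. So prescribing jets of any order at any number of generic points does not force bigness.

**Theorem B.** The conjecture is true if $\dim W=1$ or $\operatorname{codim}W=1$.

Consequently, the values $k\ge1$ for which the conjecture holds in all codimensions are exactly $k=1$. The two theorems do not settle the remaining small codimensions $c\ge2$ for $k\ge2$, for example $k=2$ and $c=2,3,4$.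

**The arithmetic of the consequences.** For $r=\ell=1$ we have $R=1$, $N_R-1=k$, so the condition of Theorem A is $p\ge kc$.

1. If $k=2$ and $a=0$, then $c=s+1$ and $p=\frac{s(s+1)}2\ge2(s+1)$ holds iff $s\ge4$, i.e. $c\ge5$.
2. With $a=0$ the condition reads $\frac skc_s\ge kc_s$, and $s=k^2$ satisfies it; then $c=c_{k^2}=\binom{k^2+k-1}{k-1}$. For the second claim, note $c_{s+1}=c_s\frac{s+k}{s+1}>c_s$ since $k\ge2$. Given $c\ge\binom{k^2+2k-1}{k-1}=c_{k^2+k}$, choose $s\ge k^2+k$ with $c_s\le c<c_{s+1}$ and put $a=c-c_s$. Then $kc<kc_s\frac{s+k}{s+1}$, and this is $\le\frac skc_s=p$ as soon as $s(s+1)\ge k^2(s+k)$. Indeed, for $s\ge k^2+k$,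
$$s(s+1)-k^2(s+k)=s(s+1-k^2)-k^3\ge(k^2+k)(k+1)-k^3=2k^2+k>0 .$$
3. With $a=0$, $p=\frac skc_s\ge c_s(N_R-1)$ iff $s\ge k(N_R-1)$.

Sections 3 to 8 prove Theorem A; Sections 9 to 11 prove Theorem B.

## 3. Zero sections of $\mathbb P(\mathcal O\oplus F)$ and the functional $hD^{k-1}$

We look for $W$ among zero sections of vector bundles, since a zero section is moved by global sections. For a vector bundle $E$ on $\mathbb P^k$, $\mathbb P(E)$ denotes the bundle of one-dimensional *subspaces*, with tautological line bundle $\mathcal O(-1)\subset\rho^*E$. Let $F$ be a vector bundle of rank $c\ge1$ on $\mathbb P^k$ and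
$$V=\mathbb P(\mathcal O\oplus F)\xrightarrow{\ \rho\ }\mathbb P^k,\qquad h=c_1(\mathcal O(1)),\qquad D=\rho^*c_1(\mathcal O_{\mathbb P^k}(1)),\qquad W=\mathbb P(\mathcal O)\subset V .$$
A projective bundle over $\mathbb P^k$ is Zariski locally trivial, so $V$ is smooth, projective and rational, of dimension $k+c$. The composite $\mathcal O(-1)\subset\mathcal O\oplus\rho^*F\to\mathcal O$ vanishes exactly on $\mathbb P(F)$, to first order, so $h=[\mathbb P(F)]$. The complement $V\setminus\mathbb P(F)$ is the total space of $F$, via $[1:w]\leftrightarrow w$, and $W\cong\mathbb P^k$ is its zero section. Since $W\cap\mathbb P(F)=\emptyset$, we have $h|_W=0$.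

On the algebraic classes in $H^{2c}(V,\mathbb R)$ consider the linear functional
$$\alpha(Z)=\int_V h\,D^{k-1}\cup[Z],\qquad\text{written }\alpha\cdot Z .$$

**Lemma 1.** With this notation:

(J) If for $\ell$ generic points $b^1,\dots,b^\ell\in\mathbb P^k$ the map $H^0(F)\to\bigoplus_\mu F\otimes\mathcal O/\mathfrak m_{b^\mu}^{r+1}$ is surjective, then $W$ is $(r,\ell)$-very moving.

(P) If $\alpha\cdot S\ge0$ for every $k$-dimensional subvariety $S\subset V$, then $[W]$ is not big.

*Proof of (J).* Let $v_1,\dots,v_\ell\in V$ be generic. They lie in the total space of $F$, over generic points $b^1,\dots,b^\ell$. A generic $k$-dimensional subspace of $T_{V,v_\mu}$ is complementary to the tangent space of the fiber of $\rho$, because that fiber has dimension $c=\dim V-k$. So a germ with a generic $r$-jet maps isomorphically to $(\mathbb P^k,b^\mu)$. It is the graph of a local section of $F$ at $b^\mu$ with value $v_\mu$, and its $r$-jet is the same thing as the class of that section in $F\otimes\mathcal O/\mathfrak m_{b^\mu}^{r+1}$. By hypothesis some $\sigma\in H^0(F)$ has all the prescribed classes. Its graph $W_\sigma=\{[1:\sigma(b)]:b\in\mathbb P^k\}\cong\mathbb P^k$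 is smooth, has the prescribed jets, and is joined to $W=W_0$ by the family $W_{t\sigma}$, $t\in\mathbb C$.

*Proof of (P).* By hypothesis $\alpha\ge0$ on the effective cone, and $\alpha\cdot W=0$ because $h|_W=0$. The functional is not zero: if $H$ is very ample on $V$, then $D\cdot H^{c-1}$ is an effective class of codimension $c$, and $\alpha\cdot DH^{c-1}=h\,D^kH^{c-1}$. As $D^k$ is the class of a fiber $\mathbb P^c$ of $\rho$, and $h$ and $H$ are ample on it, this number is $>0$. A nonzero linear functional that is $\ge0$ on a cone is $>0$ at every interior point of it. So $[W]$ is not interior. $\square$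

Thus we need a bundle $F$ that has (J) enough sections to realize all jets and (P) no subvariety with $\alpha\cdot S<0$. What does (P) ask of a subvariety $S$ that dominates $\mathbb P^k$? Let $\tilde S\to S$ be a resolution, $g:\tilde S\to\mathbb P^k$ the induced generically finite map, $M=\mathcal O(-1)|_{\tilde S}\subset\mathcal O\oplus g^*F$, and write $D$ also for $g^*c_1(\mathcal O(1))$. By the projection formula
$$\alpha\cdot S=-\,M\cdot D^{k-1}. \tag{1}$$
(Here and below a line bundle in an intersection product stands for its first Chern class.) So (P) forbids line subbundles $M\subset\mathcal O\oplus g^*F$ of positive degree, even after a generically finite base change $g$.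

**First attempt: $F=\mathcal O(1)^c$.** Linear forms realize all $1$-jets at every point, so (J) holds for $r=\ell=1$. But for a summand $\mathcal O(1)\subset F$ the section $S=\mathbb P(\mathcal O(1))$ has $\mathcal O(-1)|_S=\mathcal O(1)$, so $\alpha\cdot S=-1$. On $\mathbb P^1$ nothing better is possible: every $F$ is a sum of line bundles $\mathcal O(d_i)$, condition (J) forces all $d_i\ge1$, and $S=\mathbb P(\mathcal O(d_1))$ has $\alpha\cdot S=-d_1<0$. For $k\ge2$ there are bundles that do not split.

**Second attempt: symmetric powers of $Q=T_{\mathbb P^k}(-1)$.** Recall the Euler sequence $0\to\mathcal O(-1)\to\mathbb C^{k+1}\otimes\mathcal O\to Q\to0$; so $Q$ has rank $k$, $c_1(Q)=c_1(\mathcal O(1))$, and the fiber at $b$ is $\mathbb C^{k+1}/\langle b\rangle$. For $F=\operatorname{Sym}^sQ$ and $k\ge2$ we shall prove (P) in Section 5. What about (J), say with $r=\ell=1$? For a line $\langle b\rangle$ in a vector space $E$ one has $\operatorname{Sym}^s(E/\langle b\rangle)=\operatorname{Sym}^sE/(b\cdot\operatorname{Sym}^{s-1}E)$, and multiplication by $b\neq0$ is injective. Hence the exact sequence of bundles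
$$0\to \operatorname{Sym}^{s-1}\mathbb C^{k+1}\otimes\mathcal O(-1)\to \operatorname{Sym}^s\mathbb C^{k+1}\otimes\mathcal O\to \operatorname{Sym}^sQ\to0 , \tag{2}$$
in which $\dim\operatorname{Sym}^{s-1}\mathbb C^{k+1}=\binom{s+k-1}{k}=p$, $\operatorname{rk}\operatorname{Sym}^sQ=c_s$, and so $\dim\operatorname{Sym}^s\mathbb C^{k+1}=p+c_s$. As $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$, the sections of $\operatorname{Sym}^sQ$ are $\operatorname{Sym}^s\mathbb C^{k+1}$. The space of $1$-jets at a point has dimension $(k+1)c_s$, and $p+c_s\ge(k+1)c_s$ once $s\ge k^2$: by count there are enough sections.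

But count is not enough. Take the point $b=e_0$ and write $f\in\operatorname{Sym}^s\mathbb C^{k+1}$ as $f=f_0+e_0f_1+e_0^2f_2+\cdots$ with $f_j\in\operatorname{Sym}^{s-j}\langle e_1,\dots,e_k\rangle$. At the nearby point $e_0+x$, $x=\sum_{i\ge1}x_ie_i$, the fiber of $Q$ is identified with $\langle e_1,\dots,e_k\rangle$ through $e_0\equiv-x$, and the section is
$$f_0-x f_1+x^2f_2-\cdots .$$
Its $1$-jet is $f_0-xf_1$. So the $1$-jets realized form a space of dimension $c_s+c_{s-1}\le2c_s<(k+1)c_s$, for every $s$. For $k=2$, $s=4$ there are $15$ sections and $15$ dimensions of $1$-jets, but only $5+4=9$ of these are realized. Hypothesis (J) fails for every $s$: too many sections vanish to second order.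

So one bundle has the sections, the other has the positivity of $\alpha$. The sequence (2) suggests how to have both.

## 4. One irreducible family of linear matrices, to be tested at two points

The sequence (2) presents $\operatorname{Sym}^sQ$ as the cokernel of a matrix of linear forms. Keep the size of the matrix and move its entries. From now on $k\ge2$, and $r,\ell,s,a,p,c$ are as in Theorem A with $p\ge c(N_R-1)$. Let
$$\mathbb A=\operatorname{Hom}(\mathbb C^p\otimes\mathbb C^{k+1},\mathbb C^{p+c}).$$
A point $A\in\mathbb A$ is a map $A:\mathcal O(-1)^p\to\mathcal O^{p+c}$ on $\mathbb P^k$, given at $b$ by $A(b)=\sum b_iA_i$. Let $U\subset\mathbb A$ be the set of $A$ such that $A(b)$ is injective for all $b\in\mathbb P^k$. It is open: the pairs $(A,b)$ with $A(b)$ not injective form a closed subset of $\mathbb A\times\mathbb P^k$, whose image in $\mathbb A$ is closed because $\mathbb P^k$ is proper. For $A\in U$ let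
$$F_A=\operatorname{coker}A\quad(\text{a vector bundle of rank }c),\qquad V_A=\mathbb P(\mathcal O\oplus F_A),$$
with $h$, $D$, $\alpha$, $W$ as in Section 3. Adding $\mathcal O^a$ to the middle and right terms of (2) gives a point
$$A_0\in U,\qquad F_{A_0}=\operatorname{Sym}^sQ\oplus\mathcal O^a .$$
In particular $U\neq\emptyset$, and $U$ is irreducible, being open in an affine space.

The point of the construction is that the two requirements of Lemma 1 behave well in this family, in two different ways. Condition (J) is *open* in $A$, so one needs to see it at a single matrix, even outside $U$. Condition (P) will hold for *very general* $A$ (outside countably many proper closed subsets) once it holds at a single $A\in U$. These two single matrices need not be the same. We check (P) at $A_0$ and (J) at another matrix $A^*$, and a very general $A$ has both.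

Note that $h$ is not nef on $V_A$. The restriction of $F_A$ to a line is globally generated of degree $c_1(F_A)=p>0$, so it has a summand $\mathcal O(d)$ with $d>0$, and on the curve $\mathbb P(\mathcal O(d))$ the degree of $h$ is $-d$. So (P) is not automatic.

## 5. $hD^{k-1}\ge0$ on $\mathbb P(\mathcal O^{1+a}\oplus\operatorname{Sym}^sQ)$

**Step 1.** *The purpose is condition (P) at $A_0$: $\alpha\cdot S\ge0$ for every $k$-dimensional subvariety $S\subset V_{A_0}$.* We use that a product of nef classes with an effective cycle of complementary dimension is $\ge0$. There are three cases, according to the dimension of $\rho(S)$.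

*Case $\dim\rho(S)<k-1$.* The class $D^{k-1}$ is represented by the preimage of a general line in $\mathbb P^k$, and a general line misses $\rho(S)$. So $D^{k-1}\cdot S=0$.

*Case $\dim\rho(S)=k-1$.* A general line meets $\rho(S)$ in finitely many points. Since $D$ is base point free, $D^{k-1}\cdot S$ is represented by an effective $1$-cycle supported in fibers of $\rho$. On a fiber $\mathbb P^c$ the class $h$ is the hyperplane class. So $\alpha\cdot S\ge0$.

*Case $\rho(S)=\mathbb P^k$.* Take $g:\tilde S\to\mathbb P^k$ and $M\subset\mathcal O^{1+a}\oplus\operatorname{Sym}^s(g^*Q)$ as in (1). Here $D=g^*c_1(\mathcal O(1))$ is nef, and we must show $-M\cdot D^{k-1}\ge0$.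

If the projection of $M$ to some factor $\mathcal O$ is nonzero, it is a nonzero section of $M^{-1}$. So $M^{-1}$ is effective, and $-M\cdot D^{k-1}\ge0$.

Otherwise $M\to\operatorname{Sym}^s(g^*Q)$ is nonzero. We turn this map into an effective divisor. Let $\pi:P\to\tilde S$ be the bundle of one-dimensional *quotients* of $g^*Q$, with tautological quotient $\pi^*g^*Q\to\mathcal O_P(1)$ and $\xi=c_1(\mathcal O_P(1))$. Then $P$ is smooth and irreducible, $\dim P=k+(k-1)=2k-1$, and $\pi_*\mathcal O_P(s)=\operatorname{Sym}^s(g^*Q)$. We need two facts about $\xi$.

* $\xi$ is nef and $\xi^{k+1}=0$. Indeed $Q$ is a quotient of $\mathcal O^{k+1}$, hence so is $\mathcal O_P(1)$. These $k+1$ generating sections define a morphism $P\to\mathbb P^k$ under which $\xi$ is the pullback of the hyperplane class, and the $(k+1)$-st power of that class is $0$.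
* $\pi_*\xi^k=D$. The kernel $K$ of $\pi^*g^*Q\to\mathcal O_P(1)$ has rank $k-1$, so the degree $k$ part of $c(K)=c(\pi^*g^*Q)(1+\xi)^{-1}$ vanishes. That is, $\xi^k-c_1\xi^{k-1}+c_2\xi^{k-2}-\cdots=0$ with $c_i=\pi^*c_i(g^*Q)$. Applying $\pi_*$, where $\pi_*\xi^{k-1}=1$ and $\pi_*\xi^j=0$ for $j<k-1$, gives $\pi_*\xi^k=c_1(g^*Q)=D$.

The map $M\to\operatorname{Sym}^s(g^*Q)$ is a nonzero element of
$$H^0(\tilde S,\operatorname{Sym}^s(g^*Q)\otimes M^{-1})=H^0(P,\mathcal O_P(s)\otimes\pi^*M^{-1}),$$
and so defines an effective divisor $\Delta\equiv s\xi-\pi^*M$ on $P$. Since $k\ge2$ we may intersect it with the nef classes $\xi$ ($k$ times) and $\pi^*D$ ($k-2$ times); the total is $k+(k-2)+1=\dim P$. We get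
$$0\le\xi^k\cdot\pi^*D^{k-2}\cdot\Delta=s\,\xi^{k+1}\cdot\pi^*D^{k-2}-\xi^k\cdot\pi^*(M\cdot D^{k-2})=0-D\cdot M\cdot D^{k-2}=-M\cdot D^{k-1}.$$
With (1) this is $\alpha\cdot S\ge0$. $\square$

This is where $Q$ is special: the $k$-th power of $\xi$ is large enough to see $D$, but $\xi^{k+1}=0$ kills the contribution of $s$, however large $s$ is.

## 6. From $A_0$ to a very general matrix

**Step 2.** *The purpose is to carry (P) from $A_0$ to other matrices: for all $A\in U$ outside a countable union of proper closed subsets, $\alpha\cdot S\ge0$ for every $k$-dimensional subvariety $S\subset V_A$.*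

The universal matrix on $\mathbb P^k\times U$ has as cokernel a vector bundle $\mathcal F$ of rank $c$. So the $V_A$ are the fibers of the smooth projective morphism $\mathcal V=\mathbb P(\mathcal O\oplus\mathcal F)\to U$, and $h,D$ are the classes of line bundles on $\mathcal V$. The relative Hilbert scheme $\mathrm{Hilb}(\mathcal V/U)$ is the union, over the countably many Hilbert polynomials, of projective $U$-schemes. So it has countably many irreducible components, and each has closed image in $U$. We consider the components $H'$ whose Hilbert polynomial has degree $k$; their points are pairs $(A,Z)$ with $Z\subset V_A$ a closed subscheme of dimension $k$.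

*The number $h\cdot D^{k-1}\cdot[Z]$ is constant on each $H'$.* By the Snapper–Kleiman description of intersection numbers (Fulton, *Intersection Theory*, Ex. 18.3.6), it is the coefficient of $x\,y_1\cdots y_{k-1}$ in the polynomial
$$\chi\bigl(Z,\mathcal O(xh+(y_1+\cdots+y_{k-1})D)\bigr).$$
Each of these Euler characteristics is constant in the flat universal family over the connected base $H'$.

*Components with a negative number miss $A_0$.* Suppose the number is negative on $H'$ and the image of $H'$ contains $A_0$. Then there is $Z\subset V_{A_0}$ with $\alpha\cdot[Z]<0$. But $[Z]=\sum m_i[S_i]$ with $m_i>0$, the sum running over the $k$-dimensional components $S_i$ of $Z$, so $\alpha\cdot S_i<0$ for some $i$. This contradicts Step 1. So the image of such an $H'$ is a closed subset of $U$ that does not contain $A_0$; it is proper.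

If some $k$-dimensional subvariety $S\subset V_A$ has $\alpha\cdot S<0$, then $(A,S)$ lies on some $H'$, on which the number is constant and negative. So $A$ lies in one of countably many proper closed subsets. $\square$

## 7. Jets, checked at a degenerate matrix

**Step 3.** *The purpose is condition (J): there is a nonempty open $U'\subset U$ such that for $A\in U'$ and generic distinct $b^1,\dots,b^\ell\in\mathbb P^k$, the sections $\mathbb C^{p+c}\to H^0(F_A)$ surject onto $\bigoplus_\mu F_A\otimes\mathcal O/\mathfrak m_{b^\mu}^{r+1}$.*

*Reduction to one matrix.* Since $F_A=\operatorname{coker}A$ and tensor products are right exact, the condition says that the map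
$$\mathbb C^{p+c}\ \oplus\ \bigoplus_\mu\mathbb C^p\otimes\mathcal O(-1)\otimes\mathcal O/\mathfrak m_{b^\mu}^{r+1}\ \longrightarrow\ \bigoplus_\mu\mathbb C^{p+c}\otimes\mathcal O/\mathfrak m_{b^\mu}^{r+1} \tag{3}$$
(constants on the first summand, $A$ on the others) is surjective. This makes sense for every $A\in\mathbb A$. As $A$ and the distinct points vary, (3) is a map of vector bundles of constant rank, so its surjectivity is an open condition on $(A,b^1,\dots,b^\ell)$. Suppose (3) is surjective for one $A^*\in\mathbb A$, not necessarily in $U$, and one choice of distinct points. Fixing these points, it is surjective for $A$ in a nonempty open subset of the irreducible $\mathbb A$. This subset meets the nonempty open $U$ in a nonempty open set $U'$. For each $A\in U'$ it is then surjective on a nonempty, hence dense, open set of $\ell$-tuples of points.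

*The matrix $A^*$.* Use coordinates $x_i=b_i/b_0$ on the chart $b_0\ne0$. There are $N_R$ monomials of degree $\le R$ in $x_1,\dots,x_k$. Since $p\ge c(N_R-1)$, we can choose integers $n_1,\dots,n_c\ge N_R$ with $\sum_j(n_j-1)=p$. List the monomials by increasing degree and let $\Lambda_j$ be the set of the first $n_j$ of them, where monomials of equal degree are listed in any fixed order. Then $\Lambda_j$ contains all monomials of degree $\le R$ and contains every divisor of each of its members. As $\sum_j|\Lambda_j|=p+c$, we may index

* a basis of $\mathbb C^{p+c}$ by $e_{j,I}$, with $1\le j\le c$ and $x^I\in\Lambda_j$;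
* a basis of $\mathbb C^p$ by $f_{j,I}$, with $1\le j\le c$ and $1\ne x^I\in\Lambda_j$.

For each $f_{j,I}$ choose $i\ge1$ and $I'$ with $x^I=x_ix^{I'}$; then $x^{I'}\in\Lambda_j$. Put
$$A^*(b)f_{j,I}=b_0e_{j,I}-b_ie_{j,I'} .$$

*Its cokernel on the chart.* Set $b_0=1$. The surjection $\mathcal O^{p+c}\to\mathcal O^c$, $e_{j,I}\mapsto x^I\varepsilon_j$ ($\varepsilon_1,\dots,\varepsilon_c$ the standard basis), kills the image of $A^*$. Modulo that image, $e_{j,I}\equiv x_ie_{j,I'}$, so by induction on the degree $e_{j,I}\equiv x^Ie_{j,1}$, where $e_{j,1}$ is the basis vector of the monomial $1$. Hence the kernel of the surjection is exactly the image of $A^*$, and on the chart $\operatorname{coker}A^*=\mathcal O^c$ in such a way that $\mathbb C^{p+c}$ becomes $\bigoplus_j\langle\Lambda_j\rangle\varepsilon_j$. In each of the $c$ coordinates independently, the sections contain all polynomials of degree $\le R$.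

*Polynomials of degree $\le R$ realize all jets.* Let $b^1,\dots,b^\ell$ be distinct points of the chart. Fix $\mu$, and for $\nu\ne\mu$ choose an affine function $l_\nu$ with $l_\nu(b^\nu)=0\ne l_\nu(b^\mu)$. The product $u=\prod_{\nu\ne\mu}l_\nu^{r+1}$ has degree $(\ell-1)(r+1)$, lies in $\mathfrak m_{b^\nu}^{r+1}$ for each $\nu\ne\mu$, and is a unit at $b^\mu$. When $g$ runs through the polynomials of degree $\le r$, its class runs through all of $\mathcal O/\mathfrak m_{b^\mu}^{r+1}$, and hence so does the class of $ug$. The degree of $ug$ is at most $(\ell-1)(r+1)+r=R$. So we obtain every $r$-jet at $b^\mu$ together with zero $r$-jets at the other points. Summing over $\mu$ gives surjectivity onto $\bigoplus_\mu\mathcal O/\mathfrak m_{b^\mu}^{r+1}$ in each coordinate, i.e. surjectivity of (3) for $A^*$ and these points. $\square$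

For $k=2$, $c=5$, $p=10$, $r=\ell=1$ all $\Lambda_j$ are $\{1,x_1,x_2\}$, and $A^*$ consists of five copies of the map $\mathcal O(-1)^2\to\mathcal O^3$ with $f_i\mapsto b_0e_i-b_ie_0$, where $e_0$ denotes the basis vector of the monomial $1$. Each copy is killed by the map $(b_0,b_1,b_2):\mathcal O^3\to\mathcal O(1)$. So away from $b_0=0$ the cokernel is that of the first attempt, $\mathcal O(1)^5$. At $b_0=0$ the two images $-b_1e_0,-b_2e_0$ are dependent, so $A^*\notin U$; this does no harm. The family connects the two attempts of Section 3.

## 8. The counterexamples

**Step 4.** *The purpose is to choose one matrix with both properties.* The nonempty open set $U'$ of Step 3 is not contained in a countable union of proper closed subsets of $U$. So there is $A\in U'$ outside the countable union of Step 2. Put $V=V_A$, which is smooth, projective and rational of dimension $k+c$, and let $W\cong\mathbb P^k$ be the zero section, of codimension $c$. By Step 3 the hypothesis of Lemma 1 (J) holds, so $W$ is $(r,\ell)$-very moving. By Step 2 the hypothesis of Lemma 1 (P) holds, so $[W]$ is not big. This proves Theorem A. $\blacksquare$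

In the first case, $k=2$ and $c=5$, $F$ is the cokernel of a very general $15\times10$ matrix of linear forms $\mathcal O_{\mathbb P^2}(-1)^{10}\to\mathcal O_{\mathbb P^2}^{15}$, a deformation of $\operatorname{Sym}^4(T_{\mathbb P^2}(-1))$. Then $V=\mathbb P(\mathcal O\oplus F)$ is a $\mathbb P^5$-bundle over $\mathbb P^2$, of dimension $7$, the surface $W\cong\mathbb P^2$ is the zero section, and $\alpha=hD$. The $15$ sections now map isomorphically onto the $15$-dimensional space of $1$-jets at a general point, where for $\operatorname{Sym}^4Q$ the image had dimension $9$. The conjecture is false.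

## 9. Theorem B: one family that realizes almost all directions

*The purpose of this section is to replace the many deformations of $W$ by one irreducible algebraic family.* Let $n=\dim V$, let $W\subset V$ be very moving of dimension $k$, and let $G=\mathrm{Gr}(k,T_V)$ be the bundle of $k$-dimensional subspaces of the tangent spaces, an irreducible variety. The smooth irreducible $k$-dimensional members form an open subset of $\mathrm{Hilb}(V)$, because smoothness is open and the number of connected components is locally constant in a smooth proper family. The deformations of $W$ are parametrized by countably many irreducible components of $\mathrm{Hilb}(V)$, and all have class $[W]$. For each such component, the set of pairs $(v,T_{W',v})$, with $W'$ a smooth irreducible $k$-dimensional member having class $[W]$ and $v\in W'$, is constructible in $G$, being the image of a morphism of varieties. Together these countably many sets contain a generic point of $G$. If none of them were dense, countably many proper closed subsets would contain all generic points of $G$, against Baire's theorem. A dense constructible set contains a nonempty open set. So we have: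

> There is an irreducible quasi-projective variety $T$ parametrizing smooth irreducible subvarieties $W_t\subset V$ of class $[W]$, such that the pairs $(v,T_{W_t,v})$ with $v\in W_t$ contain a nonempty open subset of $G$. (4)

In particular, for general $v\in V$ the spaces $T_{W_t,v}$ of the $W_t$ through $v$ are dense in $\mathrm{Gr}(k,T_{V,v})$.

## 10. Theorem B for divisors: making sums of the $W_t$ linearly equivalent

Let $\operatorname{codim}W=1$. If all the $W_t$ were linearly equivalent, their linear system would separate tangent directions at a general point, and we would be done. In general they differ by elements of $\mathrm{Pic}^0(V)$. The remedy is to add several of them.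

**Step 1.** *The purpose is to show that every element of a suitable abelian variety is a sum of a fixed number of differences $W_t-W_{t_0}$ that avoid a given general point.* Fix $t_0\in T$ and let
$$u:T\to\mathrm{Pic}^0(V),\quad u(t)=\mathcal O(W_t-W_{t_0}),\qquad Z=\overline{u(T)} .$$
$Z$ is closed, irreducible and contains $0$. The sums $Z\subset Z+Z\subset\cdots$ are closed (images of projective varieties) and irreducible, so the chain stabilizes for dimension reasons, at some $N$-fold sum $B$. Then $B+B=B$. For $x\in B$ the closed irreducible set $x+B\subset B$ has the dimension of $B$, so $x+B=B$; as $0\in B$, this gives $-x\in B$. So $B$ is a closed connected subgroup, i.e. an abelian subvariety.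

Let $v\in V$ be general, in particular $v\notin W_{t_0}$. Then $T_v=\{t\in T:v\notin W_t\}$ is a nonempty open subset of $T$. So $u(T_v)$ is constructible and dense in $Z$. Its $N$-fold sum is the image of a constructible dense subset of $Z^N$ under the surjection $Z^N\to B$, so it is constructible and dense in $B$ and contains a dense open $O\subset B$. For every $x\in B$ the dense open sets $O$ and $x-O$ meet, so $x\in O+O$. Hence every element of $B$ is a sum of $2N$ elements of $u(T_v)$.

**Step 2.** *The purpose is to find a linear system that is immersive at $v$.* Put $m=2N+1$ and $L=\mathcal O(mW_{t_0})$. For any $t_1\in T$ we have $-u(t_1)\in B$, so by Step 1 there are $t_2,\dots,t_m\in T_v$ with $\sum_{i=1}^mu(t_i)=0$, i.e.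
$$W_{t_1}+W_{t_2}+\cdots+W_{t_m}\in|L| ,$$
and only the first summand can pass through $v$. Taking $t_1\in T_v$, we see that $v$ is not a base point of $|L|$. By (4), for $\tau$ in a dense set of hyperplanes of $T_{V,v}$ there is $t_1$ with $v\in W_{t_1}$ and $T_{W_{t_1},v}=\tau$. This gives a member of $|L|$ through $v$, smooth at $v$, with tangent space $\tau$; the differential at $v$ of its defining section is an equation of $\tau$. Equations of a dense set of hyperplanes do not lie in a proper linear subspace of $T_{V,v}^*$. So the differentials at $v$ of the sections of $L$ vanishing at $v$ span $T_{V,v}^*$, and the map $\varphi_{|L|}$ is immersive at $v$.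

**Step 3.** *The purpose is to pass from $L$ to the class $[W]$.* The image of $\varphi_{|L|}$ has dimension $n$, so $L$ is a big line bundle. By Kodaira's lemma $qL\equiv A+E$ for some $q\ge1$, with $A$ ample and $E$ effective. The ample classes form an open cone of effective classes in the space of algebraic classes in $H^2(V,\mathbb R)$. Adding $[E]$ to a neighborhood of $[A]$ consisting of ample classes gives a neighborhood of $q[L]$ contained in the effective cone. So $[L]$, and with it $[W]=\frac1m[L]$, is interior. This proves Theorem B for $\operatorname{codim}W=1$.

## 11. Theorem B for curves: a nef class orthogonal to $W$ vanishes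

Let $\dim W=1$. If $n=1$, then $W=V$ and the claim is trivial. Let $n\ge2$.

**Step 1.** *The purpose is to dualize the claim.* Let $NS(V)_{\mathbb R}$ be the space of divisor classes in $H^2(V,\mathbb R)$ and $N_1$ the space of algebraic classes in $H^{2n-2}(V,\mathbb R)$. Fix an ample class $\eta$. By hard Lefschetz, multiplication by $\eta^{n-2}$ is an isomorphism $H^2\to H^{2n-2}$, over $\mathbb Q$ and compatible with Hodge types. So every rational class of type $(n-1,n-1)$ is $\eta^{n-2}$ times a rational class of type $(1,1)$, which is a divisor class by the Lefschetz $(1,1)$ theorem. Conversely $\eta^{n-2}$ times a divisor class is algebraic. Hence $N_1=\eta^{n-2}\cdot NS(V)_{\mathbb R}$. The pairing of $NS(V)_{\mathbb R}$ with $N_1$ becomes the form $(x,y)\mapsto x\cdot y\cdot\eta^{n-2}$, which is nondegenerate by the Hodge index theorem. So $N_1$ and $NS(V)_{\mathbb R}$ are dual to each other.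

A convex cone has the same interior as its closure, so we may work with the closed cone of curves, whose dual is the nef cone. If $[W]$ is not in its interior, a supporting hyperplane gives a nonzero functional that is $\ge0$ on the cone and $0$ on $[W]$, i.e. a nonzero nef class orthogonal to $W$. So it suffices to prove: *if $\mathcal D$ is a nef $\mathbb R$-class with $\mathcal D\cdot W=0$, then $\mathcal D\equiv0$.* Fix such a $\mathcal D$.

**Step 2.** *The purpose is to find a family of curves through one fixed point which sweeps out $V$.* Fix a general $v\in V$. By (4), the map $t\mapsto[T_{W_t,v}]$ from $\{t\in T:v\in W_t\}$ to $\mathbb P(T_{V,v})\cong\mathbb P^{n-1}$ is dominant. Some irreducible component of the source dominates; inside it choose an irreducible locally closed subvariety of dimension $n-1$ that still dominates, and shrink it to a smooth one, $X$. We get a smooth family $\mathcal C\to X$ of smooth irreducible curves $W_t\ni v$. Here $\mathcal C\subset X\times V$ is smooth and irreducible of dimension $n$. Let $f:\mathcal C\to V$ be the projection and $\sigma:X\to\mathcal C$, $\sigma(t)=(t,v)$, so that $f\sigma=v$.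

The map $f$ is dominant. Otherwise all $W_t$, $t\in X$, lie in the closed irreducible set $Y_0=\overline{f(\mathcal C)}\subsetneq V$. The projectivized tangent cone of $Y_0$ at $v$ has dimension $\dim Y_0-1\le n-2$, and it contains all points $[T_{W_t,v}]$, since $W_t\subset Y_0$ is smooth at $v$. But these points are dense in $\mathbb P^{n-1}$, a contradiction.

Choose a projective variety $\bar X$ containing $X$ as an open subset. Since $\mathcal C$ is proper over $X$, it is closed in $X\times V$, hence open in its closure in $\bar X\times V$. Let $\tilde{\mathcal C}$ be a resolution of this closure that is an isomorphism over the smooth open set $\mathcal C$. Denote by $\pi:\tilde{\mathcal C}\to\bar X$ and $f:\tilde{\mathcal C}\to V$ the induced maps. Then $\pi^{-1}(X)=\mathcal C$, and both maps are surjective, being proper and dominant.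

**Step 3.** *The purpose is to show $f^*\mathcal D\cdot H'^{\,n-1}=0$ for a very ample $H'$ on $\tilde{\mathcal C}$.* Let $Z$ be a general complete intersection of $n-1$ members of $|H'|$. By Bertini it is an irreducible curve, and it is not contained in the proper closed subset $\tilde{\mathcal C}\setminus\mathcal C$, so it meets $\mathcal C$. It is not contracted by $\pi$. Indeed, if $\gamma$ is very ample on $\bar X$, which has dimension $n-1\ge1$, then $\pi^*\gamma$ is the class of a nonzero effective divisor, and $\pi^*\gamma\cdot Z=\pi^*\gamma\cdot H'^{\,n-1}>0$.

So $\pi(Z)$ is a closed irreducible curve in $\bar X$ which meets $X$. The preimage $\pi^{-1}(\pi(Z)\cap X)$ is irreducible, since over $X$ the map $\pi$ is smooth, hence open, with irreducible fibers. Let $Y$ be its closure, an irreducible surface. It contains $Z$, because $Z\cap\mathcal C$ is dense in $Z$. It also contains the curve $\Sigma=\overline{\sigma(\pi(Z)\cap X)}$. Let $\tilde Y\to Y$ be a resolution that is an isomorphism over the smooth locus of $Y$. As $\tilde Y$ is normal, it maps to the normalization of $\pi(Z)$. On $\tilde Y$ consider: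

* $L$, the pullback of $\mathcal D$ under $\tilde Y\to Y\xrightarrow{f}V$, which is nef, so $L^2\ge0$;
* a general fiber $\Phi$ of the map to the normalization of $\pi(Z)$. Over general points of $\pi(Z)$ the surface $Y$ is smooth, so $\Phi\cong W_t$ for some $t\in X$. Hence $L\cdot\Phi=\mathcal D\cdot W=0$, and $\Phi^2=0$;
* an irreducible curve $\tilde\Sigma\subset\tilde Y$ mapping onto $\Sigma$. As $f(\Sigma)=v$ is a point, $L\cdot\tilde\Sigma=0$. As $\tilde\Sigma$ dominates $\pi(Z)$, $\Phi\cdot\tilde\Sigma>0$.

*Then $L\equiv\lambda\Phi$ for some $\lambda\in\mathbb R$.* Let $\theta$ be ample on $\tilde Y$, so $\theta\cdot\Phi>0$; put $\lambda=\frac{L\cdot\theta}{\Phi\cdot\theta}$ and $y=L-\lambda\Phi$. Then $y\cdot\theta=0$ and $y^2=L^2-2\lambda L\cdot\Phi+\lambda^2\Phi^2=L^2\ge0$. By the Hodge index theorem the intersection form is negative definite on $\theta^\perp$ modulo numerical equivalence, so $y\equiv0$.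

Now $0=L\cdot\tilde\Sigma=\lambda\,\Phi\cdot\tilde\Sigma$ with $\Phi\cdot\tilde\Sigma>0$ gives $\lambda=0$, so $L\equiv0$. (Here we use that all the curves pass through the one point $v$.) Choose an irreducible curve $\tilde Z\subset\tilde Y$ mapping onto $Z$. By the projection formula $0=L\cdot\tilde Z=\deg(\tilde Z/Z)\,(f^*\mathcal D\cdot Z)$. Hence $f^*\mathcal D\cdot H'^{\,n-1}=f^*\mathcal D\cdot Z=0$.

**Step 4.** *The purpose is to conclude for all curves.* Let $\Gamma\subset\tilde{\mathcal C}$ be any irreducible curve. For $q\gg0$ the members of $|qH'|$ containing $\Gamma$ have base locus exactly $\Gamma$, since the twisted ideal sheaf of $\Gamma$ is globally generated. So $n-1$ general ones among them intersect in a set of pure dimension $1$ that has $\Gamma$ as a component. Hence $q^{n-1}H'^{\,n-1}$ is the class of an effective cycle in which $\Gamma$ has multiplicity at least $1$. As $f^*\mathcal D$ is nef,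
$$0\le f^*\mathcal D\cdot\Gamma\le q^{n-1}f^*\mathcal D\cdot H'^{\,n-1}=0 .$$
Since $f$ is surjective, every irreducible curve $C\subset V$ is the image of an irreducible curve $\Gamma\subset\tilde{\mathcal C}$, and $\deg(\Gamma/C)\,(\mathcal D\cdot C)=f^*\mathcal D\cdot\Gamma=0$. So $\mathcal D$ is orthogonal to all of $N_1$, and by the duality of Step 1, $\mathcal D\equiv0$. This proves Theorem B for $\dim W=1$. $\blacksquare$
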